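
\newtheorem{theorem}{Theorem}
\newtheorem{lemma}{Lemma}[section]
\newtheorem{proposition}[lemma]{Proposition}
\theoremstyle{definition}
\newtheorem*{question}{Question}

\title{A connected affine ind-group that is not generated\\ by its locally finite elements}


\begin{abstract}
Let $\Bbbk$ be an algebraically closed field of characteristic zero. Furter and Kraft asked
whether a connected affine ind-group is generated, at least up to closure, by its locally
finite elements. We show that the answer is no in both forms: in the second congruence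
subgroup $\mathcal G=\{g\in\mathrm{SL}_2(\Bbbk[t]): g\equiv 1 \bmod t^2\}$ the locally finite
elements generate a closed proper subgroup. The quotient of $\mathcal G$ by this subgroup is a
free group of rank $|\Bbbk|$, and the deeper congruence subgroups are counterexamples as well.
The proof describes the subgroup as the kernel of a map between free products, and
proves that it is closed by letting a congruence subgroup over $\Bbbk((s))$ act on a tree of lattices.
In the opposite direction we show that every nontrivial connected affine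
ind-group contains a closed copy of $\mathbb G_a$ or $\mathbb G_m$, and that in a commutative
connected affine ind-group all elements are locally finite.
\end{abstract}

\section{The question and the results}

Throughout, $\Bbbk$ is an algebraically closed field of characteristic zero. Varieties are reduced
but may be reducible.

An \emph{ind-variety} is a set $\mathcal V$ with a filtration
$\mathcal V_1\subseteq\mathcal V_2\subseteq\cdots$ by algebraic varieties such that
$\mathcal V=\bigcup_k\mathcal V_k$ and each $\mathcal V_k$ is a closed subvariety of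
$\mathcal V_{k+1}$. Two filtrations are equivalent, and define the same ind-variety, if each
member of one is a closed subvariety of some member of the other. A map
$\varphi:\mathcal V\to\mathcal W$ is a morphism if for every $k$ there is an $m$ such that
$\varphi$ restricts to a morphism of varieties $\mathcal V_k\to\mathcal W_m$. The product
$\mathcal V\times\mathcal W$ is filtered by the $\mathcal V_k\times\mathcal W_k$. In the
\emph{ind-topology} a set $S\subseteq\mathcal V$ is closed if and only if every
$S\cap\mathcal V_k$ is closed in $\mathcal V_k$.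

An \emph{ind-group} is a group $\mathcal G$ with the structure of an ind-variety for which
multiplication and inversion are morphisms. It is \emph{affine} if all $\mathcal G_k$ are affine,
and \emph{connected} if it is connected in the ind-topology. An element $g$ of an affine ind-group
is \emph{locally finite} if the closure of $\langle g\rangle$ is a linear algebraic group,
equivalently if $\langle g\rangle\subseteq\mathcal G_k$ for some $k$. So the locally finite
elements are those that can be seen inside finite-dimensional algebraic subgroups. Let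
$\mathcal G^{\mathit{lf}}$ be the set of locally finite elements,
$\langle\mathcal G^{\mathit{lf}}\rangle$ the subgroup they generate, and
$\overline{\langle\mathcal G^{\mathit{lf}}\rangle}$ its closure in the ind-topology. The following
question was posed in \cite{FK}.

\begin{question}
If $\mathcal G$ is a connected affine ind-group, do we have
$\mathcal G=\langle\mathcal G^{\mathit{lf}}\rangle$, or at least
$\mathcal G=\overline{\langle\mathcal G^{\mathit{lf}}\rangle}$?
\end{question}

Connectedness has to be assumed: the discrete group $\mathbb Z$, filtered by the finite sets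
$\{-k,\dots,k\}$, has $0$ as its only locally finite element. With it, the simplest examples
suggest a positive answer. In a linear algebraic group (with constant filtration) every element is
locally finite. In $\mathrm{SL}_2(\Bbbk[t])$, filtered by degree, this is no longer so. The matrix
\[
g=\begin{pmatrix}1+t^2&t\\t&1\end{pmatrix}=\begin{pmatrix}1&t\\0&1\end{pmatrix}\begin{pmatrix}1&0\\t&1\end{pmatrix}
\]
has trace $\tau=2+t^2$. By the recursion $\operatorname{tr}(g^{n+1})=\tau\operatorname{tr}(g^n)-\operatorname{tr}(g^{n-1})$,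
for $n\ge1$ the trace of its $n$-th power is a monic polynomial of degree $n$ in $\tau$, so the degrees of the
powers are unbounded. But $g$ is a product of two elementary matrices. These are locally finite, and by
the Euclidean algorithm the elementary matrices generate the whole group. Lemma~\ref{free} below shows
that the first congruence subgroup $\{g\equiv 1\bmod t\}$ is also generated by locally finite
elements. At the second congruence subgroup the pattern breaks.

\begin{theorem}\label{thmA}
Let
\[
\mathcal G=\{g\in \mathrm{SL}_2(\Bbbk[t]) : g\equiv 1 \bmod t^2\},\qquad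
\mathcal G_d=\{g\in\mathcal G:\text{all entries of } g \text{ have degree}\le d\}.
\]
Then $\mathcal G$ is a connected affine ind-group, the subgroup
$\langle\mathcal G^{\mathit{lf}}\rangle$ is closed in $\mathcal G$, and
$\langle\mathcal G^{\mathit{lf}}\rangle\ne\mathcal G$. Hence
$\langle\mathcal G^{\mathit{lf}}\rangle=\overline{\langle\mathcal G^{\mathit{lf}}\rangle}\subsetneq\mathcal G$,
and both equalities of the Question fail for $\mathcal G$.
\end{theorem}

\begin{theorem}\label{thmB}
\textup{(i)} The group $\mathcal G/\overline{\langle\mathcal G^{\mathit{lf}}\rangle}$ is free of rank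
$|\Bbbk|$.

\textup{(ii)} For every $n\ge2$ the connected affine ind-group
$\mathcal G^{(n)}=\{g\in\mathrm{SL}_2(\Bbbk[t]):g\equiv1 \bmod t^n\}$ satisfies
$\overline{\langle(\mathcal G^{(n)})^{\mathit{lf}}\rangle}\neq\mathcal G^{(n)}$.
\end{theorem}

\begin{theorem}\label{thmC}
Let $\mathcal H$ be a connected affine ind-group.

\textup{(a)} If $\mathcal H\ne\{e\}$, then $\mathcal H$ contains a closed subgroup isomorphic to
$\mathbb G_a$ or $\mathbb G_m$; in particular $\mathcal H^{\mathit{lf}}\neq\{e\}$.

\textup{(b)} If $\mathcal H$ is commutative, then $\mathcal H=\mathcal H^{\mathit{lf}}$.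
\end{theorem}

The idea for Theorem~\ref{thmA} is this. The first congruence subgroup $\Gamma$ is a free product
of abelian groups $N_p\cong t\Bbbk[t]$, one for each $p\in\mathbb P^1(\Bbbk)$. Keeping from each
letter $f\in t\Bbbk[t]$ only its coefficient of $t$ gives a surjection $\theta$ from $\Gamma$ to a free
product of lines, and the locally finite elements of $\mathcal G$ generate exactly $\ker\theta$.
The group $\mathcal G$ itself is the kernel of a coarser map: it keeps the same
coefficients but adds them up in the abelian group $\mathfrak{sl}_2(\Bbbk)$. So any commutator of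
letters lies in $\mathcal G$. But if the two letters come from different factors and both have a nonzero
coefficient of $t$, their commutator does not lie in $\ker\theta$. An explicit example is
\begin{equation}\label{g0}
g_0=\left[\begin{pmatrix}1&t\\0&1\end{pmatrix},\begin{pmatrix}1&0\\t&1\end{pmatrix}\right]
=\begin{pmatrix}1+t^2&t\\t&1\end{pmatrix}\begin{pmatrix}1+t^2&-t\\-t&1\end{pmatrix}
=\begin{pmatrix}1+t^2+t^4&-t^3\\t^3&1-t^2\end{pmatrix},
\end{equation}
where $[x,y]=xyx^{-1}y^{-1}$. This settles the first equality (Section~\ref{sec:lf}). The main work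
is to show that $\ker\theta$ is closed. This is not formal, because in a family of matrices of bounded
degree the letters may tend to infinity while their product converges. Sections
\ref{sec:reduction}--\ref{sec:tree} deal with this. Theorem~\ref{thmB} is proved in
Section~\ref{sec:B}, and Theorem~\ref{thmC}, which is independent of the rest, in
Section~\ref{sec:C}.

\section{The first congruence subgroup is a free product}\label{sec:free}

For a column vector $v=(a,b)^T$ over a commutative ring let $v^\perp=(-b,a)$, a row, and
\[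
n_v=v\,v^\perp=\begin{pmatrix}-ab&a^2\\-b^2&ab\end{pmatrix}.
\]
Since $v^\perp w=\det(v,w)$, we have
\begin{equation}\label{nv}
n_vn_w=\det(v,w)\,v\,w^\perp,\qquad n_v^2=0,\qquad n_vu=\det(v,u)\,v,\qquad n_{cv}=c^2n_v,
\end{equation}
and $hn_vh^{-1}=n_{hv}$ for $h\in\mathrm{SL}_2$, because $v^\perp h^{-1}u=\det(v,h^{-1}u)=\det(hv,u)$.
We write $v=(a,b)$ also for the column. Put
\[
e_+=\begin{pmatrix}0&1\\0&0\end{pmatrix}=n_{(1,0)},\qquad
e_-=\begin{pmatrix}0&0\\1&0\end{pmatrix}=-n_{(0,1)}.
\]
Over a field, a nonzero nilpotent $2\times2$ matrix $\nu$ has kernel equal to its image, spanned by some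
$v$; thus $\nu=v\cdot(\text{row killing }v)$ is a multiple of $n_v$.

Let $L\supseteq\Bbbk$ be a field and $\Gamma(L)=\{g\in\mathrm{SL}_2(L[t]):g(0)=1\}$. For
$p\in\mathbb P^1(L)$ represented by $v\in L^2\setminus0$ let
\[
N_p(L)=\{1+fn_v:f\in tL[t]\}\subset\Gamma(L),\qquad A_p(L)=L\,n_v\subset\mathfrak{sl}_2(L).
\]
Both depend only on $p$, since $n_{cv}=c^2n_v$. Because $n_v^2=0$, the map $f\mapsto1+fn_v$ is an isomorphism of
$tL[t]$ onto $N_p(L)$. Elements of the $N_p(L)$ are called \emph{letters}. We write
$\Gamma=\Gamma(\Bbbk)$ and $\Gamma_d=\{g\in\Gamma:\deg g\le d\}$, where $\deg g$ is the largest degree of an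
entry. For $f\in tL[t]$ we write $f=f_1t+f_2t^2+\cdots$. Define
\[
D:\Gamma(L)\to\mathfrak{sl}_2(L),\qquad g\equiv1+tD(g)\bmod t^2 .
\]
This is a homomorphism to the additive group, as $(1+tX)(1+tY)\equiv1+t(X+Y)$, and
$\operatorname{tr}D(g)=0$ because $\det g=1$. By definition $\mathcal G=\ker D$ for $L=\Bbbk$.

\begin{lemma}\label{free}
$\Gamma(L)$ is the free product of its subgroups $N_p(L)$, $p\in\mathbb P^1(L)$. If
$g=\prod_{i=1}^r(1+f_in_{v_i})$ with $0\ne f_i\in tL[t]$ and $v_i,v_{i+1}$ linearly independent for
all $i$, then $\deg g=\sum_i\deg f_i$; in particular $r\le\deg g$.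
\end{lemma}

\begin{proof}
Let $r\ge1$ and let $\mathrm{lc}(f_i)$ be the leading coefficient of $f_i$. By \eqref{nv} the coefficient of
$t^{\sum\deg f_i}$ in $g$ is
\[
\prod_i\mathrm{lc}(f_i)\cdot n_{v_1}\cdots n_{v_r}
=\prod_i\mathrm{lc}(f_i)\prod_{i<r}\det(v_i,v_{i+1})\;v_1v_r^\perp\ne0 ,
\]
and no higher power occurs. This is the degree formula. It shows that a nonempty reduced product of
letters is never $1$, so the $N_p(L)$ generate their free product.

It remains to see that the subgroup $M$ generated by all $N_p(L)$ is $\Gamma(L)$. Since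
$hN_p(L)h^{-1}=N_{hp}(L)$ for $h\in\mathrm{SL}_2(L)$, the set $M\,\mathrm{SL}_2(L)$ is a group. As
$L[t]$ is Euclidean, $\mathrm{SL}_2(L[t])$ is generated by elementary matrices, and each of these is a
constant elementary matrix times an element of $N_{(1:0)}(L)$ or $N_{(0:1)}(L)$. Hence
$M\,\mathrm{SL}_2(L)=\mathrm{SL}_2(L[t])$. If $g=mh\in\Gamma(L)$ with $m\in M$ and
$h\in\mathrm{SL}_2(L)$, evaluation at $t=0$ gives $h=1$, so $g\in M$.
\end{proof}

Let $P(L)$ be the free product of the additive groups $A_p(L)$, $p\in\mathbb P^1(L)$, and let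
\[
\theta_L:\Gamma(L)\to P(L),\qquad 1+fn_v\longmapsto f_1n_v\in A_{[v]}(L)
\]
be the free product of the surjections $N_p(L)\to A_p(L)$. Put $R(L)=\ker\theta_L$, and write $P=P(\Bbbk)$,
$\theta=\theta_\Bbbk$, $R=R(\Bbbk)$. If $\Sigma:P\to\mathfrak{sl}_2(\Bbbk)$ is the homomorphism that is
the inclusion on each $A_p$, then $D=\Sigma\circ\theta$, since both sides agree on letters. Hence
\begin{equation}\label{RinG}
R=\ker\theta\subset\ker D=\mathcal G .
\end{equation}

\section{The subgroup generated by the locally finite elements}\label{sec:lf}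

Each $\mathcal G_d$ is a closed subset of a finite-dimensional space of matrices and is closed in
$\mathcal G_{d+1}$. Multiplication maps $\mathcal G_d\times\mathcal G_{d'}$ to $\mathcal G_{d+d'}$,
and inversion is the adjugate, which preserves $\mathcal G_d$. So $\mathcal G$ is an affine ind-group,
closed in the ind-group $\Gamma$ filtered by the $\Gamma_d$. For $g\in\mathcal G$ the morphism $\mathbb A^1\to\mathcal G$,
$\lambda\mapsto g(\lambda t)$, joins $1$ (at $\lambda=0$) to $g$ (at $\lambda=1$). So $\mathcal G$ is
connected.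

\begin{lemma}\label{lfR}
$\langle\mathcal G^{\mathit{lf}}\rangle=R$.
\end{lemma}

\begin{proof}
Let $g\in\mathcal G$ be locally finite, so that the degrees of its powers are bounded. Let
$\tau=\operatorname{tr}g$. As $\operatorname{tr}(g^n)$, $n\ge1$, is a monic polynomial of degree $n$ in $\tau$,
$\tau$ must be constant, equal to $\tau(0)=2$. By Cayley--Hamilton, $g=1+\nu$ with $\nu^2=0$. Conversely,
if $\nu^2=0$, then $g^n=1+n\nu$ has bounded degree. Thus
$\mathcal G^{\mathit{lf}}=\{1+\nu\in\mathcal G:\nu^2=0\}$.

Let $1+\nu\in\mathcal G$ with $\nu\ne0=\nu^2$. The kernel of $\nu$ in $\Bbbk(t)^2$ is spanned by some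
$v=(a,b)\in\Bbbk[t]^2$ with $\gcd(a,b)=1$, and $\nu=\varphi n_v$ with $\varphi\in\Bbbk(t)$. As
$\varphi a^2$ and $\varphi b^2$ are polynomials and $a^2,b^2$ are coprime, $\varphi\in\Bbbk[t]$.
Choose $h\in\mathrm{SL}_2(\Bbbk[t])$ with first column $v$, so $\nu=\varphi\,he_+h^{-1}$; since
$\nu\equiv0\bmod t^2$, we get $\varphi\in t^2\Bbbk[t]$. Let $h_0=h(0)$ and
$\gamma=hh_0^{-1}\in\Gamma$. Then
\[
1+\nu=\gamma\,(1+\varphi n_w)\,\gamma^{-1},\qquad w=h_0(1,0)^T\in\Bbbk^2 .
\]
Conversely all $\Gamma$-conjugates of elements $1+\varphi n_w$ with $w\in\Bbbk^2\setminus0$ and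
$\varphi\in t^2\Bbbk[t]$ lie in $\mathcal G=\ker D$ and are locally finite. So
$\mathcal G^{\mathit{lf}}$ consists precisely of these conjugates.

The elements $1+\varphi n_w$ with $\varphi\in t^2\Bbbk[t]$ form the kernels of the maps
$N_p\to A_p$. Dividing a free product by the normal closure of subgroups $K_p\lhd N_p$ gives the free
product of the $N_p/K_p$, as both have the same universal property. Hence the subgroup generated by
the conjugates above is $\ker\theta=R$.
\end{proof}

\begin{lemma}\label{RneG}
The matrix $g_0$ of \eqref{g0} lies in $\mathcal G$ but not in $R$. So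
$\langle\mathcal G^{\mathit{lf}}\rangle\ne\mathcal G$.
\end{lemma}

\begin{proof}
$D$ has abelian target and kills commutators, so $g_0\in\ker D=\mathcal G$ (this is also visible from
\eqref{g0}). But $\theta(g_0)=a\,b\,a^{-1}b^{-1}$ with $1\ne a\in A_{(1:0)}$ and
$1\ne b\in A_{(0:1)}$. This is a reduced word of length four, so $\theta(g_0)\ne1$.
\end{proof}

\section{Closedness reduced to a specialization statement}\label{sec:reduction}

To show that $R\cap\Gamma_d$ is closed we parametrize it by words of bounded length and take
limits along curves. For the limits we need the following statement, whose proof occupies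
Section~\ref{sec:tree}. Let
\[
O=\Bbbk[[s]],\qquad\mathfrak m=sO,\qquad L=\Bbbk((s)),\qquad
\Gamma(O)=\{g\in\mathrm{SL}_2(O[t]):g(0)=1\}\subset\Gamma(L),
\]
and let $g\mapsto\bar g$, $\Gamma(O)\to\Gamma$, be reduction modulo $s$.

\begin{proposition}\label{spec}
If $g\in\Gamma(O)\cap R(L)$, then $\bar g\in R$.
\end{proposition}

Recall that a partition of $\{1,\dots,r\}$ is \emph{noncrossing} if there are no $i<j<k<l$ with $i,k$ in one block and
$j,l$ in another. The next lemma turns the condition of being trivial in $P(L)$ into finitely many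
systems of equations.

\begin{lemma}\label{noncrossing}
Let $L\supseteq\Bbbk$ be any field and $a_i\in A_{p_i}(L)$, $i=1,\dots,r$, possibly zero. Then
$a_1\cdots a_r=1$ in $P(L)$ if and only if there is a noncrossing partition of $\{1,\dots,r\}$ such
that on each block $B$ all $p_i$ are equal and $\sum_{i\in B}a_i=0$.
\end{lemma}

\begin{proof}
Both directions are by induction on $r$; for $r=0$ there is nothing to show. Let $r\ge1$.

``If'': let $B$ be a block with $\max B-\min B$ minimal. If some $i\notin B$ satisfied
$\min B<i<\max B$, the block of $i$ would, by the noncrossing condition, lie between two consecutive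
elements of $B$ and have a smaller spread. So $B$ is an interval, the product of its letters is trivial, and we can delete it
and use induction.

``Only if'': the word is not
reduced, by the normal form theorem for free products. If some $a_i=0$, delete it, take a partition
for the rest, and add the block $\{i\}$. Otherwise $p_i=p_{i+1}$ for some $i$; merge the two letters into
$a_i+a_{i+1}$, take a partition for the shorter word, and replace the merged position by $i,i+1$ in its
block. In both cases the new partition is noncrossing.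
\end{proof}

\begin{proposition}\label{closed}
$R\cap\Gamma_d$ is closed in $\Gamma_d$ for every $d\ge1$.
\end{proposition}

\begin{proof}[Proof, assuming Proposition~\ref{spec}]
Let $V_d=\{f\in t\Bbbk[t]:\deg f\le d\}$, $W=\big((\Bbbk^2\setminus0)\times V_d\big)^d$ and
\[
\mu:W\to\Gamma_{d^2},\qquad\mu\big((v_i,f_i)_i\big)=\prod_{i=1}^d(1+f_in_{v_i}).
\]
For a noncrossing partition $\pi$ of $\{1,\dots,d\}$ let $\mathcal Z_\pi\subset W$ be the closed subset
defined by
\[
\det(v_i,v_j)=0\ \text{ for $i,j$ in the same block},\qquad
\sum_{i\in B}f_{i,1}\,n_{v_i}=0\ \text{ for each block }B,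
\]
where $f_{i,1}$ is the coefficient of $t$ in $f_i$. By Lemma~\ref{noncrossing},
$\mu(\mathcal Z_\pi)\subset R$. Conversely let $g\in R\cap\Gamma_d$. By Lemma~\ref{free}, $g$ is a
product of at most $d$ letters $1+f_in_{v_i}$ with $f_i\in V_d$. Pad with letters having $f_i=0$ to length $d$. As
$\theta(g)=1$, Lemma~\ref{noncrossing} gives $g\in\mu(\mathcal Z_\pi)$ for some $\pi$. Hence
\[
R\cap\Gamma_d=\bigcup_\pi\mu\big(\mathcal Z_\pi\cap\mu^{-1}(\Gamma_d)\big),
\]
a finite union.

Let $y$ lie in the closure of $R\cap\Gamma_d$. There are $\pi$ and an irreducible component $Z$ of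
$\mathcal Z_\pi\cap\mu^{-1}(\Gamma_d)$ with $y\in\overline{\mu(Z)}$. If $y\in\mu(Z)$, then $y\in R$, so
assume $y\notin\mu(Z)$. Let $\bar Z$ be a projective variety containing the quasi-projective variety $Z$ as an open dense subset and
$\tilde Z$ the closure of the graph of $\mu|_Z$ in $\bar Z\times\Gamma_d$. The graph is closed in the
open set $Z\times\Gamma_d$, so it is open and dense in $\tilde Z$; we identify it with $Z$. The projection
$\tilde Z\to\Gamma_d$ is proper, so its image is closed and equals $\overline{\mu(Z)}$. Choose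
$\tilde y\in\tilde Z$ over $y$; then $\tilde y\notin Z$. Any two points of an irreducible variety lie on an irreducible curve
(\cite[\S6, Lemma]{Mumford}), so there is an irreducible curve in $\tilde Z$ through $\tilde y$ that
meets $Z$. Normalizing it and removing finitely many points we get a smooth curve $C$, a point
$c_0\in C$, and morphisms
\[
\phi:C\to\Gamma_d,\quad\phi(c_0)=y,\qquad\psi:C\setminus\{c_0\}\to Z,\quad
\mu\psi=\phi|_{C\setminus\{c_0\}} .
\]
Identify the completed local ring of $C$ at $c_0$ with $O=\Bbbk[[s]]$, so that $\Bbbk(C)\subset L$. Then $\phi$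
gives $g\in\Gamma(O)$ with $\bar g=y$, and $\psi$ gives $v_i\in L^2\setminus0$ and $f_i\in tL[t]$ that
satisfy the equations of $\mathcal Z_\pi$ and $g=\prod_i(1+f_in_{v_i})$. By Lemma~\ref{noncrossing}
over $L$, $g\in R(L)$. By Proposition~\ref{spec}, $y=\bar g\in R$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thmA}, assuming Proposition~\ref{spec}]
By \eqref{RinG} and Proposition~\ref{closed}, $R\cap\mathcal G_d=(R\cap\Gamma_d)\cap\mathcal G_d$ is closed in
$\mathcal G_d$ for all $d$. So $R=\langle\mathcal G^{\mathit{lf}}\rangle$ (Lemma~\ref{lfR}) is closed in $\mathcal G$, and it is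
not $\mathcal G$ by Lemma~\ref{RneG}. That $\mathcal G$ is a connected affine ind-group was shown at
the beginning of Section~\ref{sec:lf}.
\end{proof}

\section{Two colliding letters}\label{sec:two}

This section motivates the proof of Proposition~\ref{spec} and is not used later.
If all letters of $g$ were defined over $O$, Proposition~\ref{spec} would follow by reducing them. The
difficulty is that letters may have poles in $s$ which cancel in the product. We look at the
smallest case. Let $p=(1,0)$, $q=(1,\varepsilon)$ with $0\ne\varepsilon\in\mathfrak m$: two points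
of $\mathbb P^1(L)$ with the same reduction. For $f,b\in tL[t]$,
\[
g=(1+fe_+)(1+bn_q)=
\begin{pmatrix}1-\varepsilon b-\varepsilon^2fb& f+b+\varepsilon fb\\-\varepsilon^2b&1+\varepsilon b\end{pmatrix}.
\]
Suppose that $g\in\Gamma(O)$. The lower right entry gives $\varepsilon b\in O[t]$, so the lower left entry
$-\varepsilon\cdot\varepsilon b$ reduces to $0$. Thus $\bar g$ is upper triangular with determinant
$1$; its diagonal entries are units of $\Bbbk[t]$, hence constants, hence equal to $1$ by $\bar g(0)=1$. So
$\bar g=1+\varphi e_+$, where $\varphi$ is the reduction of $f+b+\varepsilon fb$. Since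
$\varepsilon fb$ is divisible by $t^2$,
\[
\varphi_1=\overline{f_1+b_1}\,.
\]
Separately $f_1$ and $b_1$ may have poles, but their sum is integral, and its reduction is the
invariant of the limit. In particular, if $g\in R(L)$, that is, $f_1=b_1=0$, then $\bar g\in R$.

Poles do occur. With $\varepsilon=s^2$, $b=s^{-1}t$ and $f=-s^{-1}t$ we get
\[
g=\begin{pmatrix}1-st+s^2t^2&-t^2\\-s^3t&1+st\end{pmatrix},\qquad\bar g=1-t^2e_+ .
\]
The $t$-coefficients of the two letters add up to $0$, as they should. Their $t^2$-coefficients
are $0$, while the limit has $t^2$-coefficient $-1$. So the sum rule is special to the coefficient of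
$t$, on which $D$ is additive.

The computation suggests the general rule: sort the letters of $g$ by the reduction
$\ell\in\mathbb P^1(\Bbbk)$ of their points, and add the $t$-coefficients of adjacent letters with the
same $\ell$, modulo $\mathfrak m$. The resulting word in a free product should be the word of $\bar g$.
Cutting a long word into pieces and treating each piece as above does not prove this,
because the pieces need not be integral. But each single letter is integral with respect to some
lattice in $L^2$, possibly different from $O^2$. This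
is why we now let $\Gamma(L)$ act on a tree of lattices.

\section{The specialization statement}\label{sec:tree}

\subsection{Extending homomorphisms from stabilizers}

\begin{lemma}\label{extend}
Let a group $\Delta$ act on a tree $Y$, and let $T\subset Y$ be a subtree such that every vertex and
every edge of $Y$ is a $\Delta$-translate of one in $T$, and distinct vertices of $T$ lie in distinct
orbits. Let $\Pi$ be a group and let $\rho_x:\Delta_x\to\Pi$, for $x$ a vertex of $T$, be homomorphisms
on the stabilizers, with $\rho_x=\rho_y$ on $\Delta_x\cap\Delta_y$ for each edge $xy$ of $T$. Then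
there is a homomorphism $\rho:\Delta\to\Pi$ with $\rho|_{\Delta_x}=\rho_x$ for all $x$.
\end{lemma}

This also follows from \cite[I.4.5, Thm.~10]{Serre}. Here is a direct proof. It builds a
covering of $Y$ on which $\Pi$ acts by deck transformations and reads off $\rho$ from the action of $\Delta$ on the components.

\begin{proof}
The two ends of an edge lie in distinct orbits, so there are no inversions, and an edge $c=xy$ of $T$
has stabilizer $\Delta_c=\Delta_x\cap\Delta_y$. Distinct edges of $T$ lie in distinct orbits, because the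
orbits of its ends determine an edge of $T$. Let $\rho_c$ be the common restriction of $\rho_x$ and
$\rho_y$ to $\Delta_c$. For $z$ a vertex or edge of $T$ let
\[
B_z=(\Delta\times\Pi)/\sim,\qquad(\gamma\delta,\pi)\sim(\gamma,\rho_z(\delta)\pi)\quad(\delta\in\Delta_z),
\]
and write $[\gamma,\pi]_z$ for the classes. Let $B$ be the graph with vertex set $\bigsqcup_xB_x$ and
edge set $\bigsqcup_cB_c$, the edge $[\gamma,\pi]_c$ with $c=xy$ joining $[\gamma,\pi]_x$ to
$[\gamma,\pi]_y$. This is well defined since $\rho_c$ is the restriction of $\rho_x$ and $\rho_y$. The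
map $[\gamma,\pi]_z\mapsto\gamma z$ is a graph morphism $B\to Y$. The group $\Delta$ acts on $B$ by left
multiplication on $\gamma$, and $\Pi$ by right multiplication on $\pi$; the actions commute. The fiber
over $\gamma z$ is $\{[\gamma,\pi]_z:\pi\in\Pi\}$, and $\Pi$ is simply transitive on it.

The map $B\to Y$ is bijective on stars. Indeed, an edge of $Y$ at $\gamma x$ is $\gamma''c$ with $c$ in
$T$, and its end $\gamma x$ is $\gamma''$ times the end of $c$ in the orbit of $x$, which is $x$; so
$\gamma''=\gamma\delta$ with $\delta\in\Delta_x$. Thus these edges are the $\gamma\delta c$ with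
$c\ni x$, $\delta\in\Delta_x/\Delta_c$. In the same way the edges of $B$ at $[\gamma,\pi]_x$ are the
$[\gamma\delta,\rho_x(\delta)^{-1}\pi]_c$, with the same index set.

A morphism from a connected graph to a tree that is bijective on stars is an isomorphism: it is
surjective by lifting paths, and injective because it maps reduced paths to reduced paths, and a
reduced closed path in a tree is trivial. So each component of $B$ maps isomorphically to $Y$. It
meets each vertex fiber in one point, so $\Pi$ permutes the components simply transitively.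
The vertices $[1,1]_x$ are joined by the edges $[1,1]_c$; let $B^0$ be the component containing them,
and define $\rho(\gamma)$ by $\gamma B^0=B^0\rho(\gamma)$. Then
$\gamma\gamma'B^0=\gamma B^0\rho(\gamma')=B^0\rho(\gamma)\rho(\gamma')$, so $\rho$ is a homomorphism. For
$\gamma\in\Delta_x$ we have
$\gamma[1,1]_x=[\gamma,1]_x=[1,\rho_x(\gamma)]_x=[1,1]_x\,\rho_x(\gamma)$, so
$\rho(\gamma)=\rho_x(\gamma)$.
\end{proof}

\subsection{Two homomorphisms to be compared}

For each $\ell\in\mathbb P^1(\Bbbk)$ choose $h_\ell\in\mathrm{SL}_2(\Bbbk)$ such that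
$w_\ell:=h_\ell(1,0)^T$ spans $\ell$. A point of $\mathbb P^1(L)=\mathbb P^1(O)$ that reduces to
$\ell$ has a unique representative $p\in O^2$ with $h_\ell^{-1}p=(1,\varepsilon)^T$,
$\varepsilon\in\mathfrak m$. From now on points of $\mathbb P^1(L)$ are represented in this normalized
way; for points of $\mathbb P^1(\Bbbk)$ this means $p=w_\ell$. Let
\[
\lambda_\ell:\mathfrak{sl}_2(L)\to L,\qquad\lambda_\ell(Z)=(h_\ell^{-1}Zh_\ell)_{12} .
\]
Since $h_\ell^{-1}n_ph_\ell=n_{(1,\varepsilon)}$ has upper right entry $1$, we have $\lambda_\ell(n_p)=1$ for all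
$p$ reducing to $\ell$.

Letters over $L$ have $t$-coefficients in $L$, while letters of reductions have
$t$-coefficients in $\Bbbk=O/\mathfrak m$. Both are seen in $L/\mathfrak m$. So let
$\Pi$ be the free product of additive groups $B_\ell=L/\mathfrak m$, $\ell\in\mathbb P^1(\Bbbk)$, and
define two homomorphisms to $\Pi$.
\begin{itemize}
\item $\alpha:\Gamma(L)\xrightarrow{\theta_L}P(L)\to\Pi$, where the second map sends
$xn_p\in A_p(L)$ to $x+\mathfrak m\in B_\ell$ if $p$ reduces to $\ell$. By construction
$\alpha(R(L))=1$.
\item $\beta:\Gamma(O)\to\Gamma\xrightarrow{\theta}P\xrightarrow{\iota}\Pi$, where the first map is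
reduction and $\iota$ sends $xn_{w_\ell}\in A_\ell(\Bbbk)$ to $x+\mathfrak m\in B_\ell$. On each factor
this is the injection $\Bbbk=O/\mathfrak m\subset L/\mathfrak m$, so $\iota$ is injective.
\end{itemize}

\begin{proposition}\label{claim}
$\alpha|_{\Gamma(O)}=\beta$.
\end{proposition}

This implies Proposition~\ref{spec}: if $g\in\Gamma(O)\cap R(L)$, then
$\iota(\theta(\bar g))=\beta(g)=\alpha(g)=1$, so $\theta(\bar g)=1$.

To prove Proposition~\ref{claim} we construct a third homomorphism $\rho$ on all of $\Gamma(L)$ which
restricts to $\beta$ on $\Gamma(O)$ and agrees with $\alpha$ on every letter.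

\subsection{The tree}

Let $K=L(t)$ with the Gauss valuation $v(\sum a_it^i)=\min_iv(a_i)$, and let $\mathcal O\subset K$ be
its valuation ring. It is a discrete valuation ring with uniformizer $s$, and
$\mathcal O\cap L[t]=O[t]$, $\mathcal O\cap L=O$. Let $X$ be the tree of homothety classes of
$\mathcal O$-lattices in $K^2$; two classes are adjacent if they have representatives
$\Lambda'\subset\Lambda$ with $s\Lambda\subsetneq\Lambda'\subsetneq\Lambda$
(\cite[II.1]{Serre}). The group $\mathrm{SL}_2(L[t])$ acts on $X$.

For an $O$-lattice $M\subset L^2$ let $[M]$ be the class of $\mathcal OM$, and let $X_0$ be the full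
subgraph of $X$ on these vertices. We have $\mathcal OM\cap L^2=M$ (use a basis of $M$), so $[M]=[M']$
if and only if $M$ and $M'$ are homothetic. By elementary divisors, two lattices have, after scaling,
the form $M=Ob_1+Ob_2$ and $M'=Ob_1+Os^kb_2$ with $k\ge0$, and the classes of the $Ob_1+Os^ib_2$, $0\le i\le k$, form
a path. So $X_0$ is connected, hence a subtree.

Let $o=[O^2]$. If $[M]$ is a neighbor of $o$ in $X_0$, we may scale $M$ so that
$s\mathcal O^2\subsetneq\mathcal OM\subsetneq\mathcal O^2$; intersecting with $L^2$ gives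
$sO^2\subsetneq M\subsetneq O^2$. So the neighbors of $o$ are $x_\ell=[M_\ell]$, where $M_\ell$ is the
preimage of $\ell$ under $O^2\to\Bbbk^2$, $\ell\in\mathbb P^1(\Bbbk)$. Let $X_\ell$ be the component of
$X_0\setminus\{o\}$ containing $x_\ell$. The vertex set of $X_0$ is the disjoint union of $\{o\}$ and
the vertex sets of the $X_\ell$; see Figure~\ref{fig}.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[font=\small]
\draw (0,0)--(2,0)--(3.3,0.5); \draw (2,0)--(3.3,-0.5);
\draw[dashed] (3.3,0.5)--(4.1,0.8); \draw[dashed] (3.3,-0.5)--(4.1,-0.8);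
\draw (0,0)--(-1.6,0.8)--(-2.9,0.9); \draw (-1.6,0.8)--(-2.5,1.6);
\draw[dashed] (-2.9,0.9)--(-3.7,1.0); \draw[dashed] (-2.5,1.6)--(-3.1,2.1);
\draw (0,0)--(-1.6,-0.8)--(-2.9,-0.9); \draw (-1.6,-0.8)--(-2.5,-1.6);
\draw[dashed] (-2.9,-0.9)--(-3.7,-1.0); \draw[dashed] (-2.5,-1.6)--(-3.1,-2.1);
\fill (0,0) circle (2.2pt); \fill (2,0) circle (1.6pt);
\fill (-1.6,0.8) circle (1.6pt); \fill (-1.6,-0.8) circle (1.6pt);
\fill (3.3,0.5) circle (1.6pt); \fill (3.3,-0.5) circle (1.6pt);
\fill (-2.9,0.9) circle (1.6pt); \fill (-2.5,1.6) circle (1.6pt);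
\fill (-2.9,-0.9) circle (1.6pt); \fill (-2.5,-1.6) circle (1.6pt);
\node at (0.1,0.32) {$o$}; \node at (0.25,-0.35) {$\beta$};
\node at (1.9,0.3) {$x_\ell$}; \node at (3.4,0) {$X_\ell$};
\node at (5.2,0) {$\lambda_\ell\circ D$};
\node at (-1.3,1.1) {$x_{\ell'}$}; \node at (-3.2,1.5) {$X_{\ell'}$};
\node at (-1.3,-1.1) {$x_{\ell''}$}; \node at (-3.2,-1.5) {$X_{\ell''}$};
\end{tikzpicture}
\caption{The tree $X_0$ of homothety classes of $O$-lattices in $L^2$. Removing $o=[O^2]$ leaves one
branch $X_\ell$ for each line $\ell\subset\Bbbk^2$; three of the infinitely many branches are sketched.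
On the stabilizer $\Gamma(O)$ of $o$ we prescribe the homomorphism $\beta$, and on the stabilizer of
each vertex of $X_\ell$ the homomorphism $\lambda_\ell\circ D$ modulo $\mathfrak m$.}
\label{fig}
\end{figure}

\emph{Orbits and stabilizers.} Let $\gamma\in\Gamma(L)$ with $\gamma[M]=[M']$. Replacing $M'$ by a
multiple $s^mM'$ we may assume $\gamma\mathcal OM=\mathcal OM'$. An $O$-basis of $M$ is an
$\mathcal O$-basis of $\mathcal OM$ and an $L[t]$-basis of $L[t]^2$, so
$\mathcal OM\cap L[t]^2=M[t]:=M\otimes_OO[t]$. As $\gamma L[t]^2=L[t]^2$, we get $\gamma M[t]=M'[t]$.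
Setting $t=0$ and using $\gamma(0)=1$ gives $M=M'$. Hence distinct vertices of $X_0$ lie in distinct
$\Gamma(L)$-orbits, and the stabilizer of $x=[M]$ is
\[
\Gamma_x=\{\gamma\in\Gamma(L):\gamma M[t]=M[t]\} .
\]
In particular $\Gamma_o=\Gamma(O)$. (The condition $\gamma(0)=1$ is essential here: the group
$\mathrm{SL}_2(\Bbbk)$ permutes the $x_\ell$ transitively.)

\emph{Letters have fixed vertices.} We claim:
\begin{equation}\label{fixed}
\text{if $p$ reduces to $\ell$, each $u\in N_p(L)$ fixes a vertex of $X_\ell$.}
\end{equation}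
Let $u=1+fn_p$ with $p$ normalized, and let $q=h_\ell(0,1)^T$, so $\det(p,q)=1$, $up=p$ and
$uq=q+fp$. Let $M_j=Op+Os^jq$. If $j\ge1$ is so large that $s^jf\in O[t]$, then
$u^{\pm1}M_j[t]\subset M_j[t]$, so $u$ fixes $[M_j]$. Moreover $[M_1]=x_\ell$, consecutive $[M_i]$ are
adjacent, and $[M_i]\ne o$ for $i\ge1$. So $[M_j]\in X_\ell$.

\emph{The tree on which Lemma~\ref{extend} is used.} Let $Y=\Gamma(L)\cdot X_0\subset X$. Write
$\gamma\in\Gamma(L)$ as a product $u_1\cdots u_r$ of letters. By \eqref{fixed},
$X_0\cap u_{i}X_0\ne\emptyset$ for each $i$, so consecutive members of the sequence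
$X_0,\ u_1X_0,\ u_1u_2X_0,\ \dots,\ \gamma X_0$ intersect. Hence $Y$ is connected, so it is a subtree of $X$, and
Lemma~\ref{extend} applies to $\Delta=\Gamma(L)$ and $T=X_0$.

\subsection{Proof of Proposition~\ref{claim}}

Put $\rho_o=\beta$ on $\Gamma_o=\Gamma(O)$. For a vertex $x$ of $X_\ell$ put
\[
\rho_x(g)=\lambda_\ell(D(g))+\mathfrak m\in B_\ell\subset\Pi\qquad(g\in\Gamma_x),
\]
a homomorphism since $D$ is a homomorphism and $\lambda_\ell$ is linear. For edges inside $X_\ell$ compatibility is
clear, as the formula is the same at both ends. The remaining edges are the $ox_\ell$.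

Let $g\in\Gamma_o\cap\Gamma_{x_\ell}$. The image of $M_\ell[t]$ in $\Bbbk[t]^2$ is
$\ell\otimes\Bbbk[t]$, so $\bar g$ maps $\ell\otimes\Bbbk[t]$ onto itself. Hence $\bar gw_\ell=aw_\ell$
with a unit $a\in\Bbbk[t]^*=\Bbbk^*$, and $a=1$ since $\bar g(0)=1$. As $\det\bar g=1$ and
$\bar g(0)=1$, the matrix $h_\ell^{-1}\bar gh_\ell$ is $1+\varphi e_+$ with $\varphi\in t\Bbbk[t]$, that
is, $\bar g=1+\varphi n_{w_\ell}$. So $\beta(g)=\varphi_1+\mathfrak m\in B_\ell$. On the other hand
$D(g)\in\mathfrak{sl}_2(O)$ reduces to $D(\bar g)=\varphi_1n_{w_\ell}$, so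
$\lambda_\ell(D(g))\in O$ reduces to $\varphi_1$. Thus $\rho_o(g)=\rho_{x_\ell}(g)$.

Lemma~\ref{extend} gives $\rho:\Gamma(L)\to\Pi$ with $\rho|_{\Gamma(O)}=\beta$ and
$\rho|_{\Gamma_x}=\rho_x$. Let $u=1+fn_p$ be a letter, $p$ normalized and reducing to $\ell$. By
\eqref{fixed} it fixes a vertex of $X_\ell$, so
\[
\rho(u)=\lambda_\ell(f_1n_p)+\mathfrak m=f_1+\mathfrak m=\alpha(u) .
\]
Letters generate $\Gamma(L)$, so $\rho=\alpha$ and $\alpha|_{\Gamma(O)}=\beta$. This proves
Propositions~\ref{claim} and~\ref{spec}, and with them Theorem~\ref{thmA}. \qed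

\section{The quotient, and deeper congruence subgroups}\label{sec:B}

\begin{proof}[Proof of Theorem~\ref{thmB}\textup{(i)}]
By Theorem~\ref{thmA} and Lemma~\ref{lfR} the quotient is $\mathcal G/R$. As $\theta$ is surjective
and $\mathcal G=\ker(\Sigma\theta)$, it is isomorphic to $F=\ker(\Sigma:P\to\mathfrak{sl}_2(\Bbbk))$.

The Bass--Serre tree of the free product $P$ of the $A_p$ has vertex set $P\sqcup\bigsqcup_pP/A_p$, and for every
$x\in P$ and $p\in\mathbb P^1(\Bbbk)$ an edge joining $x$ to $xA_p$. The stabilizer in $P$ of the vertex $xA_p$ is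
$xA_px^{-1}$, on which $\Sigma$ is injective because $\Sigma(xax^{-1})=a$. All other stabilizers are
trivial. So $F$ acts freely on this tree, without inversions, since the two ends of an edge are of
different types. Therefore $F$ is free and isomorphic to the fundamental group of the quotient graph;
its rank is the number of edges outside a maximal subtree. The map $\Sigma$ is surjective, as $e_+$, $e_-$ and
$n_{(1,1)}=e_+-e_--\mathrm{diag}(1,-1)$ span $\mathfrak{sl}_2(\Bbbk)$. So $\Sigma$ identifies the quotient graph
with the incidence graph of the points of $\mathfrak{sl}_2(\Bbbk)$ and the affine lines $z+A_p$.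

In this graph the four points $0,\ e_+,\ e_++e_-,\ e_-$ and the four lines
\[
\Bbbk e_+,\qquad e_++\Bbbk e_-,\qquad e_-+\Bbbk e_+,\qquad\Bbbk e_-
\]
joining successive ones (cyclically) form a cycle. All these points and lines lie in the plane
$\Bbbk e_++\Bbbk e_-$. So the translates of the cycle by the matrices $c\cdot\mathrm{diag}(1,-1)$,
$c\in\Bbbk$, lie in disjoint parallel planes and are pairwise vertex-disjoint. Remove one edge from
each of these $|\Bbbk|$ cycles and extend the resulting forest to a maximal subtree of the connected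
quotient graph. The removed edges lie outside it, so $\operatorname{rank}F\ge|\Bbbk|$. As
$|F|\le|P|=|\Bbbk|$, equality holds.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thmB}\textup{(ii)}]
$\mathcal G^{(n)}$, filtered by degree, is a closed subgroup of $\mathcal G$, and it is connected by the
same contraction $\lambda\mapsto g(\lambda t)$. Since
$(\mathcal G^{(n)})^{\mathit{lf}}\subset\mathcal G^{\mathit{lf}}\subset R$ and $R\cap\mathcal G^{(n)}$ is closed
in $\mathcal G^{(n)}$, it suffices to find an element of $\mathcal G^{(n)}\setminus R$.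

Let $x_1=1+te_+$, $y=1+te_-$ and $x_{k+1}=[x_k,y]$; so $x_2=g_0$. If $x_k=1+t^kX$ and $y=1+tY$, then
$x_ky-yx_k=t^{k+1}(XY-YX)$, so $x_{k+1}\equiv1\bmod t^{k+1}$. By induction $x_n\in\mathcal G^{(n)}$.
Put $a=\theta(x_1)$, $b=\theta(y)$, $c_k=\theta(x_k)$. The elements $a$ and $b$ are nontrivial, lie in different factors of
$P$, and have infinite order because $\operatorname{char}\Bbbk=0$. So they freely generate a free
group, in which the centralizer of $b$ is $\langle b\rangle$. We have $c_1=a\notin\langle b\rangle$.
If $k\ge2$ and $c_k\ne1$, then $c_k\notin\langle b\rangle$, because $c_k=[c_{k-1},b]$ is a commutator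
and its exponent sum in $b$ is zero. In both cases $c_{k+1}=[c_k,b]\ne1$. So $\theta(x_n)\ne1$.
\end{proof}

\section{Positive results}\label{sec:C}

\subsection{Points with values in an algebra}

Let $\mathcal H=\bigcup_d\mathcal H_d$ be an affine ind-group; discarding finitely many terms we assume
$e\in\mathcal H_1$. For a commutative $\Bbbk$-algebra $S$ put
\[
\mathcal H_d(S)=\mathrm{Hom}_{\Bbbk\text{-alg}}(\mathcal O(\mathcal H_d),S),\qquad
\mathcal H(S)=\bigcup_d\mathcal H_d(S) .
\]
The image of $\psi\in\mathcal O(\mathcal H_d)$ under $\gamma\in\mathcal H_d(S)$ is written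
$\psi(\gamma)$ and called a coordinate of $\gamma$. Since the group axioms are identities between
morphisms of varieties, $\mathcal H(S)$ is a group, functorial in $S$, and it is commutative if
$\mathcal H$ is. If $S\subset S'$, then $\mathcal H(S)\subset\mathcal H(S')$, and an element of
$\mathcal H_d(S')$ lies in $\mathcal H(S)$ if and only if its coordinates lie in $S$; it then belongs to
$\mathcal H_d(S)$. (For ``only if'' note that $\mathcal O(\mathcal H_m)\to\mathcal O(\mathcal H_d)$ is
surjective for $m\ge d$.) A morphism from an affine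
variety $C$ to $\mathcal H$ is the same as an element of $\mathcal H(\mathcal O(C))$. If
$\gamma\in\mathcal H(\Bbbk((z)))$ and a homomorphism $\Bbbk((z))\to S$ sends $z$ to $\zeta$, the image of
$\gamma$ is written $\gamma(\zeta)$; the homomorphism will always be the evident substitution.

\subsection{One-parameter subgroups from poles}

To find a one-parameter subgroup in $\mathcal H$ we take a curve $\gamma$ with a pole and compare its
values at two nearby points: $\Phi(z,w)=\gamma(z)^{-1}\gamma(w)$. The rule
$\Phi(z,w)\Phi(w,v)=\Phi(z,v)$ becomes a homomorphism rule in a suitable limit. Two examples show what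
happens. For $\mathcal H=\mathbb G_a$ and $\gamma=z^{-1}$, put $w=z(1+hz)$; then
$w^{-1}-z^{-1}=-h/(1+hz)$ tends to $U(h)=-h$ as $z\to0$. For $\mathcal H=\mathbb G_m$ and $\gamma=z$, put
$w=\lambda z$; then $w/z=\lambda=:U(\lambda)$. In general either $w=z(1+hz^a)$ for a suitable rational
number $a>0$, or $w=\lambda z$, yields a nontrivial $U$.

\begin{proposition}\label{oneparam}
If $\gamma\in\mathcal H(\Bbbk((z)))$ and $\gamma\notin\mathcal H(\Bbbk[[z]])$, then there is a
nontrivial homomorphism of ind-groups $\mathbb G_a\to\mathcal H$ or $\mathbb G_m\to\mathcal H$.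
\end{proposition}

\begin{proof}
Let $A=\Bbbk[[z,w]][z^{-1},w^{-1}]$ and $\Phi=\gamma(z)^{-1}\gamma(w)\in\mathcal H_n(A)$. Choose
generators $\varphi_1,\dots,\varphi_r$ of $\mathcal O(\mathcal H_n)$ that vanish at $e$, and write
\[
\varphi_j(\Phi)=\sum_{a,b\ge-M}c^j_{ab}z^aw^b .
\]
The substitution $w=z(1+y)$ is a homomorphism $A\to\Bbbk[[z,y]][z^{-1}]$. Let
$F=\gamma(z)^{-1}\gamma(z(1+y))$ be the image of $\Phi$. Enlarging $M$ we have
\[
\varphi_j(F)=\sum_{i\ge1}F_{j,i}(z)\,y^i,\qquad F_{j,i}\in z^{-M}\Bbbk[[z]] ,
\]
without a term for $i=0$ because $F=e$ at $y=0$.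

\smallskip
\emph{Case 1: some $F_{j,i}\notin\Bbbk[[z]]$.} Let $a=\max_{i,j}(-\operatorname{ord}F_{j,i}/i)>0$. The
maximum exists since $-\operatorname{ord}F_{j,i}/i\le M/i$, so only finitely many $i$ compete. Let $q\ge1$ be
an integer with $qa\in\mathbb Z$. Substituting $z=x^q$, $y=hx^{qa}$ turns $F$ into an element
$\tilde F(x,h)$ with
$\varphi_j(\tilde F)=\sum_iF_{j,i}(x^q)\,x^{qai}h^i\in\Bbbk[h][[x]]$, by the choice of $a$. So
$\tilde F\in\mathcal H_n(\Bbbk[h][[x]])$. Let $U(h)=\tilde F(0,h)\in\mathcal H_n(\Bbbk[h])$. Then
$U(0)=e$, and $U\ne e$ because the maximum $a$ is attained.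

To see that $U$ is a homomorphism, put, with $z=x^q$,
\[
z_1=z(1+hx^{qa}),\qquad x_1=x(1+hx^{qa})^{1/q},\qquad z_2=z_1(1+h'x_1^{qa}) ,
\]
where the root is the binomial series ($\operatorname{char}\Bbbk=0$). Then $x_1^q=z_1$ and
$z_2=z(1+h''x^{qa})$ with $h''=h+h'(1+hx^{qa})^{a+1}\in\Bbbk[h,h'][[x]]$, so $h''\equiv h+h'\bmod x$.
The identity
\[
\gamma(z)^{-1}\gamma(z_1)\cdot\gamma(z_1)^{-1}\gamma(z_2)=\gamma(z)^{-1}\gamma(z_2)
\]
in $\mathcal H(\Bbbk[h,h']((x)))$ says
$\tilde F(x,h)\,\tilde F(x_1,h')=\tilde F(x,h'')$. All three elements lie in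
$\mathcal H(\Bbbk[h,h'][[x]])$, and at $x=0$ we obtain $U(h)U(h')=U(h+h')$.

\smallskip
\emph{Case 2: all $F_{j,i}\in\Bbbk[[z]]$.} Substituting $w=\lambda z$ in $\Phi$ gives
$\Psi(z,\lambda)=\gamma(z)^{-1}\gamma(\lambda z)$ with
\[
\varphi_j(\Psi)=\sum_mz^mP_{j,m}(\lambda),\qquad
P_{j,m}=\sum_{a+b=m}c^j_{ab}\lambda^b\in\Bbbk[\lambda^{\pm1}] ,
\]
where the second sum is finite as $a,b\ge-M$. For $\lambda=1+y$ this is $\varphi_j(F)\in\Bbbk[[z,y]]$. So
$P_{j,m}(1+y)=0$, hence $P_{j,m}=0$, for $m<0$, and $\Psi\in\mathcal H_n(\Bbbk[\lambda^{\pm1}][[z]])$.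
Let $U(\lambda)=\Psi(0,\lambda)$. Setting $z=0$ in
$\Psi(z,\lambda)\Psi(\lambda z,\lambda')=\Psi(z,\lambda\lambda')$ we see that
$U:\mathbb G_m\to\mathcal H$ is a homomorphism. If it is nontrivial, we are done.

\smallskip
\emph{Case 3: as in Case 2, but $U$ is trivial.} We show that then
$\gamma\in\mathcal H(\Bbbk[[z]])$, contrary to the hypothesis. Now also $P_{j,0}=0$, so
\begin{equation}\label{cab}
c^j_{ab}=0\quad\text{whenever }a+b\le0 .
\end{equation}
First we exclude terms with $a<0$. Suppose some $c^j_{ab}\ne0$ with $a<0$, and let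
\[
\kappa=\min\{b/(-a):a<0,\ c^j_{ab}\ne0\text{ for some }j\} .
\]
It is attained because only finitely many $a<0$ occur, and $\kappa>1$ by \eqref{cab}. Write $\kappa=r'/q$ with
positive integers $r',q$, and substitute $w=x^q$, $z=hx^{r'}$. Then
$z^aw^b\mapsto h^ax^{q(\kappa a+b)}$. If $c^j_{ab}\ne0$, the exponent of $x$ is $\ge0$ for $a<0$ by the
choice of $\kappa$, and for $a\ge0$ it is positive since $\kappa a+b\ge a+b\ge1$. So
$\gamma(hx^{r'})^{-1}\gamma(x^q)\in\mathcal H_n(\Bbbk[h^{\pm1}][[x]])$, and its value $V(h)$ at $x=0$ has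
\[
\varphi_j(V)=\sum_{a<0,\ b=-\kappa a}c^j_{ab}h^a ,
\]
which is nonconstant for some $j$. But
\[
\gamma(hx^{r'})^{-1}\gamma(x^q)=\Psi(hx^{r'},h'/h)\cdot\gamma(h'x^{r'})^{-1}\gamma(x^q),
\]
and at $x=0$ this reads $V(h)=U(h'/h)V(h')=V(h')$. So $V$ is constant, a contradiction.

Terms with $b<0$ are excluded in the same way, with the roles of $z$ and $w$ exchanged: if there are any, let $\kappa=r'/q>1$ be
the minimum of $a/(-b)$ over all $b<0$ with some $c^j_{ab}\neq0$, substitute $z=x^q$, $w=hx^{r'}$, and use
\[
\gamma(x^q)^{-1}\gamma(hx^{r'})=\gamma(x^q)^{-1}\gamma(h'x^{r'})\cdot\Psi(h'x^{r'},h/h')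
\]
to see that the value at $x=0$, whose coordinates are the sums $\sum_{b<0,\ a=-\kappa b}c^j_{ab}h^b$, does not
depend on $h$; again this is a contradiction.

Hence $\Phi\in\mathcal H_n(\Bbbk[[z,w]])$. Let $\delta(w)=\Phi(0,w)\in\mathcal H(\Bbbk[[w]])$. Setting
$z=0$ in $\Phi(z,w)\Phi(w,v)=\Phi(z,v)$ gives $\Phi(w,v)=\delta(w)^{-1}\delta(v)$, that is,
\[
\gamma(w)\delta(w)^{-1}=\gamma(v)\delta(v)^{-1}\quad\text{in }\mathcal H(\Bbbk[[w,v]][w^{-1},v^{-1}]) .
\]
Its coordinates lie in $\Bbbk((w))\cap\Bbbk((v))=\Bbbk$. So it is a constant $g\in\mathcal H(\Bbbk)$,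
and $\gamma=g\delta\in\mathcal H(\Bbbk[[z]])$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thmC}\textup{(a)}]
Some $\mathcal H_d$ has positive dimension; otherwise all $\mathcal H_d$ are finite, $\mathcal H$ is
discrete, and being connected it is $\{e\}$. Let $\gamma:C\to\mathcal H_d$ be the normalization of an
irreducible closed curve in $\mathcal H_d$, and $\bar C\supset C$ the smooth completion. If at each
$Q\in\bar C\setminus C$, with local parameter $z_Q$, the expansion of $\gamma$ were in
$\mathcal H(\Bbbk[[z_Q]])$, the coordinates of $\gamma$ would be regular on $\bar C$, hence constant.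
But $\gamma$ is not constant. So Proposition~\ref{oneparam} gives a nontrivial homomorphism $U$ from
$\mathbb G_a$ or $\mathbb G_m$ to $\mathcal H$, with image in some $\mathcal H_n$. Translations and
inversion are homeomorphisms, so the closure of the image is a subgroup. It lies in $\mathcal H_n$, so
it is an affine algebraic group, and the image of a homomorphism of algebraic groups is closed. The
kernel of $U$ is a proper closed subgroup, hence finite. Since
$\operatorname{char}\Bbbk=0$, the image of $\mathbb G_a$ is isomorphic to $\mathbb G_a$, because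
$\mathbb G_a$ has no nontrivial finite subgroups; the image of $\mathbb G_m$ is $\mathbb G_m$ modulo a
finite subgroup, which is again isomorphic to $\mathbb G_m$. The elements of the image generate
subgroups inside $\mathcal H_n$ and are locally finite.
\end{proof}

\subsection{Commutative ind-groups}

Let $\mathcal H$ be commutative and connected. Call a subgroup \emph{bounded} if it is contained in
some $\mathcal H_d$. As $\mathcal H$ is commutative, the product of finitely many bounded subgroups is a
bounded subgroup.

\subsubsection*{Reduction to curves}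

Let $\mathcal H'$ be the subgroup generated by all $x^{-1}y$ with $x,y$ on a common irreducible closed
curve in some $\mathcal H_d$. Any two points of an irreducible variety lie on an irreducible curve
\cite[\S6, Lemma]{Mumford}, so each irreducible component of each $\mathcal H_d$ lies in one coset of
$\mathcal H'$. Thus $\mathcal H'\cap\mathcal H_d$ and its complement in $\mathcal H_d$ are unions of
irreducible components, hence closed. So $\mathcal H'$ is open and closed, and
$\mathcal H'=\mathcal H$; this is where connectedness is used. Consequently Theorem~\ref{thmC}(b) follows from: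

\begin{proposition}\label{curve}
Let $C$ be a smooth irreducible affine curve and $\gamma:C\to\mathcal H$ a morphism with
$\gamma(c_0)=e$ for some $c_0\in C$. Then the subgroup generated by $\gamma(C)$ is bounded.
\end{proposition}

Indeed, if $x,y$ lie on a closed irreducible curve with normalization $\nu:C\to\mathcal H_d$, apply the
proposition to $\gamma=x^{-1}\nu$ and a point $c_0$ over $x$; then $x^{-1}y\in\gamma(C)$ lies in a
bounded subgroup. So every element of $\mathcal H=\mathcal H'$ lies in a finite product of bounded subgroups and is locally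
finite.

The idea for Proposition~\ref{curve} is to extend $\gamma$ to divisors on $C$ and to show that it kills
the divisors of functions that are congruent to $1$ to high order at the points at infinity. By
Riemann--Roch every divisor can then be replaced by an effective one of fixed degree.

\subsubsection*{Logarithmic derivatives}

Let $B$ be a commutative $\Bbbk$-algebra and $I=\ker(B\otimes_\Bbbk B\to B)$, so that
$I/I^2=\Omega_{B/\Bbbk}$, where $db$ is the class of $1\otimes b-b\otimes1$. For $\gamma\in\mathcal H(B)$ put
\[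
E_\gamma=(\gamma\otimes1)^{-1}(1\otimes\gamma)\in\mathcal H(B\otimes B) ,
\]
where $\gamma\otimes1$ and $1\otimes\gamma$ are the images of $\gamma$ under the two inclusions
$B\to B\otimes B$. Modulo $I$, $E_\gamma$ becomes $e$. Let $\mathfrak m_d\subset\mathcal O(\mathcal H_d)$ be the maximal ideal
of $e$. If $E_\gamma\in\mathcal H_d(B\otimes B)$ and $\varphi\in\mathfrak m_d$, then
$\varphi(E_\gamma)\in I$; let $\omega_\varphi(\gamma)\in\Omega_{B/\Bbbk}$ be its class. It is
functorial in $B$, linear in $\varphi$, and zero for $\varphi\in\mathfrak m_d^2$. For $d'\ge d$ and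
$\varphi\in\mathfrak m_{d'}$ it depends only on $\varphi|_{\mathcal H_d}$. We need two more properties.

\emph{Additivity.} Let $E_\gamma\in\mathcal H_d(B\otimes B)$,
$E_{\gamma'}\in\mathcal H_{d'}(B\otimes B)$, and let $d''\ge d,d'$ with
$\mathcal H_d\cdot\mathcal H_{d'}\subset\mathcal H_{d''}$. Then
$\omega_\varphi(\gamma\gamma')=\omega_\varphi(\gamma)+\omega_\varphi(\gamma')$ for
$\varphi\in\mathfrak m_{d''}$. Indeed $E_{\gamma\gamma'}=E_\gamma E_{\gamma'}$ by commutativity. The
function $\varphi(gg')-\varphi(g)-\varphi(g')$ on $\mathcal H_d\times\mathcal H_{d'}$ vanishes on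
$\{e\}\times\mathcal H_{d'}$ and on $\mathcal H_d\times\{e\}$, so it lies in
$\mathfrak m_d\otimes\mathfrak m_{d'}$, and its value at $(E_\gamma,E_{\gamma'})$ lies in $I^2$.

\emph{Vanishing.} Suppose $\omega_\varphi(\gamma)=0$ for all $\varphi\in\mathfrak m_d$, where
$E_\gamma\in\mathcal H_d(B\otimes B)$. Then $E_\gamma$ becomes $e$ in $\mathcal H((B\otimes B)/I^2)$, so
$1\otimes\gamma$ and $\gamma\otimes1$ become equal there, that is, $d\psi(\gamma)=0$ in
$\Omega_{B/\Bbbk}$ for every coordinate $\psi(\gamma)$.

\subsubsection*{A modulus}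

Let $C,\gamma$ be as in Proposition~\ref{curve}, $\bar C$ the smooth completion of $C$, $g_C$ its
genus, and $S=\bar C\setminus C$, a nonempty finite set. Let $n$ be such that
$\gamma(x)^{-1}\gamma(x')\in\mathcal H_n$ for all $x,x'\in C$, so that
$E_\gamma\in\mathcal H_n(\mathcal O(C)\otimes\mathcal O(C))$. The forms $\omega_\varphi(\gamma)$,
$\varphi\in\mathfrak m_n$, are regular on $C$ and depend only on the class of $\varphi$ in the
finite-dimensional space $\mathfrak m_n/\mathfrak m_n^2$. So for $Q\in S$ there is an integer
$m_Q\ge1$ that bounds the pole orders at $Q$ of all of them. Let $\mathfrak M=\sum_{Q\in S}m_QQ$. For $f\in\Bbbk(\bar C)^*$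
write $f\equiv1\bmod\mathfrak M$ if $\operatorname{ord}_Q(f-1)\ge m_Q$ for all $Q\in S$. From now on
write $\mathcal H$ additively, and extend $\gamma$ to a homomorphism $\mathrm{Div}(C)\to\mathcal H$.

\begin{lemma}\label{modulus}
If $f\in\Bbbk(\bar C)^*$ and $f\equiv1\bmod\mathfrak M$, then $\gamma(\operatorname{div}f)=0$.
\end{lemma}

\begin{proof}
If $f$ is constant, then $\operatorname{div}f=0$. So let $f$ be nonconstant, of degree $N$. Put $V=\mathbb P^1\setminus\{1\}$. As $f=1$ on $S$, the set
$C_V=f^{-1}(V)$ is contained in $C$. For $t\in V$ let $f^*(t)$ be the fiber divisor, of degree $N$,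
and let $\tau(t)=\gamma(f^*(t))$. Then $\gamma(\operatorname{div}f)=\tau(0)-\tau(\infty)$, and we
show that $\tau$ is constant. The plan is to compute the logarithmic derivatives of $\tau$ as traces and
to deduce that they are regular on all of $\mathbb P^1$.

\emph{$\tau$ is a morphism.} The map $C^N\to\mathcal H$, $(c_i)\mapsto\sum\gamma(c_i)$, has image in
some $\mathcal H_k$. For $\psi\in\mathcal O(\mathcal H_k)$ its pullback to $C^N$ is a symmetric tensor
in $\mathcal O(C)^{\otimes N}$, hence, in characteristic zero, a linear combination of tensors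
$b\otimes\cdots\otimes b$. The value of $b\otimes\cdots\otimes b$ at the $N$ points of $f^*(t)$, counted
with multiplicities, is the value at $t$ of the norm of $b$ for the free extension
$\mathcal O(C_V)\supset\mathcal O(V)$ of rank $N$. So $\psi\circ\tau\in\mathcal O(V)$, and
$\tau\in\mathcal H(\mathcal O(V))$. Moreover, let $K'$ be a Galois closure of
$\Bbbk(\bar C)/\Bbbk(t)$, where $t$ is identified with $f$, and let
$\sigma_1,\dots,\sigma_N:\Bbbk(\bar C)\to K'$ be the embeddings over $\Bbbk(t)$. The norm of $b$ is
$\prod_i\sigma_i(b)$, so the same computation shows $\tau=\sum_i\sigma_i(\gamma)$ in $\mathcal H(K')$.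

\emph{Its logarithmic derivatives are traces.} Choose $n=n_1\le n_2\le\dots\le n_N$ with
$\mathcal H_{n_j}+\mathcal H_n\subset\mathcal H_{n_{j+1}}$ for $j<N$, and then $n'\ge n_N$ such that
$E_\tau\in\mathcal H_{n'}(\mathcal O(V)\otimes\mathcal O(V))$.
For $\varphi\in\mathfrak m_{n'}$, functoriality and additivity, applied to the partial sums of
$\sum_i\sigma_i(\gamma)$, give in $\Omega_{K'/\Bbbk}$
\[
\omega_\varphi(\tau)=\sum_i\sigma_i(\omega_\varphi(\gamma))=\operatorname{Tr}(\omega_\varphi(\gamma)) ,
\]
where $\operatorname{Tr}(u\,dt)=\operatorname{Tr}_{\Bbbk(\bar C)/\Bbbk(t)}(u)\,dt$. This form is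
regular on $V$, since $\tau\in\mathcal H(\mathcal O(V))$.

\emph{The pole at $t=1$.} Let $\eta=t-1$. Near $t=1$ the trace is the sum over $Q\in f^{-1}(1)$ of
the local traces for $\Bbbk((z))\supset\Bbbk((\eta))$, where $z$ is a formal parameter at $Q$ with
$\eta=z^\epsilon$, $\epsilon=\operatorname{ord}_Q(f-1)$; such a parameter exists in characteristic zero. From
$\frac{d\eta}{\eta}=\epsilon\frac{dz}{z}$ we get
$z^i\,dz=z^{i+1}\frac{d\eta}{\epsilon\eta}$, and the trace of $z^{i+1}$ is
$\epsilon\,\eta^{(i+1)/\epsilon}$ if $\epsilon\mid i+1$, and $0$ otherwise. So the local trace of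
$z^i\,dz$ is
\[
\eta^{(i+1)/\epsilon}\,\frac{d\eta}{\eta}\ \text{ if }\epsilon\mid i+1,\qquad0\ \text{ otherwise.}
\]
If $Q\in C$, only $i\ge0$ occur in $\omega_\varphi(\gamma)$; then $(i+1)/\epsilon\ge1$ when it is an
integer, and the trace is regular. If $Q\in S$, then $i\ge-m_Q\ge-\epsilon$, so
$(i+1)/\epsilon>-1$, and this number is $\ge0$ when it is an integer. So the trace has at most a simple pole. This
is where the congruence $f\equiv1\bmod\mathfrak M$ is used.

\emph{Conclusion.} The form $\omega_\varphi(\tau)$ on $\mathbb P^1$ is regular outside $t=1$ and has at most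
a simple pole there. By the residue theorem its residue is $0$, so it is regular everywhere, hence zero. As
$\Omega_{\mathcal O(V)/\Bbbk}\to\Omega_{K'/\Bbbk}$ is injective, $\omega_\varphi(\tau)=0$ in
$\Omega_{\mathcal O(V)/\Bbbk}$ for all $\varphi\in\mathfrak m_{n'}$. By the vanishing property for $B=\mathcal O(V)$,
$d\psi(\tau)=0$ for every coordinate
$\psi(\tau)\in\mathcal O(V)$. As $\operatorname{char}\Bbbk=0$, the coordinates are constant, and so is
$\tau$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{curve}]
Choose $m\ge0$ with $m>2g_C-2+\deg\mathfrak M$. Since $\gamma(c_0)=0$, we may add multiples of $c_0$ to a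
divisor without changing its image. So every element of the subgroup generated by $\gamma(C)$ is
$\gamma(E)$ for some $E\in\mathrm{Div}(C)$ with $\deg E=m$. As $\deg(E-\mathfrak M)>2g_C-2$, we have
$H^1(\bar C,\mathcal O(E-\mathfrak M))=0$. Since $E$ is disjoint from $S$, we may identify $\mathcal O(E)|_{\mathfrak M}$ with
$\mathcal O_{\mathfrak M}$, and the map
$H^0(\bar C,\mathcal O(E))\to H^0(\mathcal O_{\mathfrak M})$ is surjective. So there is a rational function $f\ne0$
with $f\equiv1\bmod\mathfrak M$ and $E'=E+\operatorname{div}f\ge0$. The divisor $E'$ is supported on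
$C$ and has degree $m$, and $\gamma(E)=\gamma(E')$ by Lemma~\ref{modulus}. Therefore the subgroup
generated by $\gamma(C)$ is the image of $C^m\to\mathcal H$, $(c_i)\mapsto\sum\gamma(c_i)$, which lies
in some $\mathcal H_d$.
\end{proof}

This completes the proof of Theorem~\ref{thmC}.

\begin{thebibliography}{9}
\bibitem{FK} Jean-Philippe Furter and Hanspeter Kraft, \emph{On the geometry of the automorphism
groups of affine varieties}, arXiv:1809.04175 (2018).
\bibitem{Mumford} Mumford, \emph{Abelian Varieties}.
\bibitem{Serre} Serre, \emph{Trees}.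
\end{thebibliography}

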